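\title{Homomorphic images of ultraproducts of groups\\ do not depend on the ultrafilter}

\begin{abstract}
We prove in ZFC that, for any two nonprincipal ultrafilters $\mathcal U$ and $\mathcal U'$ on $\omega$, every homomorphic image of an ultraproduct of groups with respect to $\mathcal U$ is a homomorphic image of an ultrapower of a free group with respect to $\mathcal U'$. This answers a question posed by Bergman. The main step is a homomorphism $F^\omega/\mathcal U'\to F^\omega/\mathcal U$ that fixes the free group $F$. It is built one element at a time; Sela's theorem on the equationality of Diophantine sets reduces the conditions on each new value to countably many, and countable saturation meets them. We also characterize the groups in question by the solvability of infinite systems of equations, and we determine which ultrafilters on arbitrary sets give the same class of groups.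
\end{abstract}

\section{The question and the answer}\label{sec:intro}

An \emph{ultrafilter} $\mathcal D$ on a set $I$ is a family of nonempty subsets of $I$ that is closed under finite intersections and under supersets and contains one set from each complementary pair. We call its members \emph{large}. Two large sets meet, and if $I$ is a finite union of subsets, then one of them is large. For a family of groups $(A_i)_{i\in I}$, the \emph{ultraproduct} $\prod_{i} A_i/\mathcal D$ is the quotient of the direct product $\prod_i A_i$ by the normal subgroup of all $x=(x_i)$ for which $\{i: x_i=1\}$ is large. We write $[x_i]$ for the class of $(x_i)$; two families have the same class exactly when they agree on a large set. If all $A_i$ equal one group $A$, we have the \emph{ultrapower} $A^I/\mathcal D$. The diagonal map $A\to A^I\to A^I/\mathcal D$ is an injective homomorphism, and we regard it as an inclusion.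

Let $\mathcal K_{\mathcal D}$ be the class of all groups that are homomorphic images of an ultraproduct $\prod_i A_i/\mathcal D$, for some family $(A_i)_{i\in I}$. A group $B$ lies in $\mathcal K_{\mathcal D}$ when some direct product indexed by $I$ maps onto $B$ by a homomorphism whose value does not change if the argument is altered outside a large set. Three cases show what to expect.

\emph{Principal ultrafilters.} If $\mathcal D$ consists of the sets that contain a fixed $i_0$, then $\prod_i A_i/\mathcal D\cong A_{i_0}$, and $\mathcal K_{\mathcal D}$ is the class of all groups.

\emph{Compact groups.} Let $B$ admit a compact Hausdorff group topology, and let $\mathcal D$ be any ultrafilter on any set $I$. It is known that the inclusion $B\to B^I/\mathcal D$ then has a left inverse homomorphism, and the reason is short. Every $(b_i)\in B^I$ has a limit along $\mathcal D$, a point each of whose neighborhoods contains $b_i$ for a large set of $i$: otherwise a finite subcover writes $I$ as a finite union of sets that are not large. The limit is unique because $B$ is Hausdorff and two large sets meet. It depends only on $[b_i]$, it fixes constant families, and it is multiplicative because multiplication is continuous. Hence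 $B$ and all homomorphic images of $B$ lie in $\mathcal K_{\mathcal D}$ for every $\mathcal D$.

\emph{The infinite cyclic group.} An ultrafilter $\mathcal D$ on $I$ is \emph{countably incomplete} if there are large sets $I=K_0\supseteq K_1\supseteq\cdots$ with empty intersection, and \emph{countably complete} otherwise. In the first case $\nu(i)=\max\{n: i\in K_n\}$ is a function $I\to\omega$ such that $\{i:\nu(i)\ge n\}=K_n$ is large for every $n$; we call such a $\nu$ a \emph{height function} for $\mathcal D$. On $\omega$, countably incomplete means nonprincipal: if no singleton is large, then every cofinite set is large and $\nu(i)=i$ is a height function, while for a principal ultrafilter the point $i_0$ lies in every large set.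

\begin{lemma}\label{lem:Z}
If $\mathcal E$ is countably incomplete, then $\mathbb Z\notin\mathcal K_{\mathcal E}$.
\end{lemma}

The integers $1+4+\dots+4^n=(4^{n+1}-1)/3$ converge $2$-adically to $-1/3$, which is not an integer. A height function lets one element of the ultraproduct play the role of this limit.

\begin{proof}
Let $\mathcal E$ be an ultrafilter on $J$ with height function $\nu$. Suppose that $h:\prod_j C_j/\mathcal E\to\mathbb Z$ is onto, and choose $c=[c_j]$ with $h(c)=1$. Put $y_j=c_j^{(4^{\nu(j)+1}-1)/3}$ and $y=[y_j]$, so that $y^3c=[c_j^{4^{\nu(j)+1}}]$. Fix $k$. On the large set where $\nu(j)\ge k$, the number $2^k$ divides $4^{\nu(j)+1}$. Put $z_j=c_j^{4^{\nu(j)+1}/2^k}$ there and $z_j=1$ elsewhere; then $y^3c=[z_j]^{2^k}$. So $3h(y)+1$ is divisible by $2^k$ for every $k$, hence $3h(y)+1=0$, which is impossible in $\mathbb Z$.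
\end{proof}

For nonprincipal $\mathcal U$ on $\omega$, then, $\mathcal K_{\mathcal U}$ contains the images of compact groups and omits $\mathbb Z$, whichever $\mathcal U$ is taken. Bergman \cite{Bergman} poses the following problem.

\begin{quote}
\textbf{Question.} Let $\mathcal U$ and $\mathcal U'$ be nonprincipal ultrafilters on $\omega$. If a group $B$ is a homomorphic image of an ultraproduct of groups with respect to $\mathcal U$, must $B$ be a homomorphic image of an ultraproduct of groups with respect to $\mathcal U'$?
\end{quote}

The two test cases suggest that the answer is yes. There is also a reason for doubt. No relation between $\mathcal U$ and $\mathcal U'$ is given, so a homomorphism has to be built by hand on an ultraproduct over $\mathcal U'$, which is uncountable as soon as it is infinite. The tool that $\mathcal U$ offers is diagonalization along a height function, as in Lemma~\ref{lem:Z}, and it meets only countably many requirements at once. The answer is nevertheless yes, in ZFC, and for ultrafilters on arbitrary sets.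

\begin{theorem}\label{thm:main}
Let $\mathcal D$ be a countably incomplete ultrafilter on a set $I$ and $\mathcal E$ any ultrafilter on a set $J$. If $B$ is a homomorphic image of an ultraproduct of groups with respect to $\mathcal D$, then $B$ is a homomorphic image of $F^J/\mathcal E$ for some free group $F$. In particular, for all nonprincipal ultrafilters $\mathcal U,\mathcal U'$ on $\omega$, every homomorphic image of an ultraproduct of groups with respect to $\mathcal U$ is a homomorphic image of an ultraproduct of groups with respect to $\mathcal U'$.
\end{theorem}

The last sentence is the case $I=J=\omega$, $\mathcal D=\mathcal U$, $\mathcal E=\mathcal U'$. The theorem rests on the following statement about free groups.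

\begin{theorem}\label{thm:key}
Let $F$ be a nonabelian free group, $\mathcal D$ a countably incomplete ultrafilter on a set $I$, and $\mathcal E$ any ultrafilter on a set $J$. Then there is a homomorphism $\lambda:F^J/\mathcal E\to F^I/\mathcal D$ that is the identity on the diagonal copies of $F$.
\end{theorem}

If there is a map $t:I\to J$ with $\mathcal E=\{K\subseteq J:t^{-1}(K)\in\mathcal D\}$, then $[x_j]\mapsto[x_{t(i)}]$ is such a homomorphism, for any group $F$. Theorem~\ref{thm:key} assumes no link between $\mathcal D$ and $\mathcal E$.

Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:key}. Section~\ref{sec:logic} recalls the model theory that is needed, and Section~\ref{sec:cyclic} carries out the construction of $\lambda$ by hand with $\mathbb Z$ in place of $F$. Sections~\ref{sec:chains} and~\ref{sec:proof} prove Theorem~\ref{thm:key}; they use two published theorems on free groups, Sela's theorem that Diophantine sets are equational \cite{SelaVIII} and the solution of Tarski's problem \cite{SelaVI,KM}. Section~\ref{sec:equations}, which is not needed for the answer, describes the common class $\mathcal K_{\mathcal U}$ without ultrafilters and shows that countable incompleteness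 of $\mathcal D$ cannot be dropped.

\section{Reduction to ultrapowers of a free group}\label{sec:reduction}

The family $(A_i)$ in the hypothesis of Theorem~\ref{thm:main} is arbitrary, and nothing is known about its members. Freeness lets us replace all of them by one group that we do understand.

\begin{lemma}\label{lem:lift}
Let $\mathcal D$ be an ultrafilter on $I$, let $\pi:\prod_i A_i/\mathcal D\to B$ be a surjective homomorphism, and let $f:F\to B$ be a homomorphism from a free group $F$. Then there is a homomorphism $\tau:F^I/\mathcal D\to B$ whose restriction to the diagonal copy of $F$ is $f$.
\end{lemma}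

\begin{proof}
The composite $\prod_i A_i\to\prod_i A_i/\mathcal D\to B$ is onto. For each element $b$ of a basis of $F$, choose an element of $\prod_i A_i$ whose image in $B$ is $f(b)$. These choices define a homomorphism $a=(a_i):F\to\prod_i A_i$ whose composite with $\prod_i A_i\to B$ agrees with $f$ on the basis, hence equals $f$. The homomorphism $F^I\to\prod_i A_i$, $(x_i)\mapsto(a_i(x_i))$, sends a family equal to $1$ on a large set to a family equal to $1$ on the same set, so it induces $\bar a:F^I/\mathcal D\to\prod_i A_i/\mathcal D$. Put $\tau=\pi\bar a$. For $x\in F$ we have $\tau(x)=\pi([a_i(x)])=f(x)$.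
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:key}]
Let $F$ be a free group of infinite rank with a surjection $f:F\to B$. Take $\tau:F^I/\mathcal D\to B$ from Lemma~\ref{lem:lift} and $\lambda:F^J/\mathcal E\to F^I/\mathcal D$ from Theorem~\ref{thm:key}. Then $\tau\lambda:F^J/\mathcal E\to B$ restricts to $f$ on $F$, so it is surjective.
\end{proof}

The condition that $\lambda$ fix $F$ is what makes $\tau\lambda$ onto; $\lambda$ itself need be neither injective nor surjective. Since $B$ is arbitrary, Theorem~\ref{thm:key} is needed for free groups of arbitrarily large rank.

\section{Formulas and countable saturation}\label{sec:logic}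

\emph{Formulas} are first-order formulas in the language of groups: they are built from equations between group words in a fixed countable supply of variables by means of $\neg,\wedge,\vee,\exists,\forall$. A \emph{sentence} is a formula without free variables. We write $G\models\theta(\bar a)$ if $\theta(\bar v)$ holds in the group $G$ when $\bar v$ takes the values $\bar a$. A subgroup $G$ of $H$ is \emph{elementary}, written $G\preceq H$, if $G\models\theta(\bar a)\Leftrightarrow H\models\theta(\bar a)$ for all formulas $\theta$ and all tuples $\bar a$ in $G$. Groups that satisfy the same sentences are \emph{elementarily equivalent}. We use two textbook theorems.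

\emph{{\L}o\'s's theorem.} For a formula $\theta(v^1,\dots,v^n)$ and elements $[x^1_i],\dots,[x^n_i]$ of $\prod_i A_i/\mathcal D$, the ultraproduct satisfies $\theta([x^1_i],\dots,[x^n_i])$ if and only if $\{i:A_i\models\theta(x^1_i,\dots,x^n_i)\}$ is large. Applied to constant families, it gives $A\preceq A^I/\mathcal D$.

\emph{Tarski's theorem on directed unions.} If $G$ is the union of a directed family of subgroups $G_\alpha$, and $G_\alpha\preceq G_\beta$ whenever $G_\alpha\subseteq G_\beta$, then $G_\alpha\preceq G$ for all $\alpha$.

The next lemma is the general form of the diagonalization in Lemma~\ref{lem:Z}. A set of conditions on $x$ is \emph{finitely satisfiable} in $P$ if each finite subset is satisfied by some element of $P$.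

\begin{lemma}[$\aleph_1$-saturation]\label{lem:sat}
Let $P=\prod_{i\in I}A_i/\mathcal D$ with $\mathcal D$ countably incomplete, and let $\Theta$ be a countable set of formulas in one free variable $x$ with parameters from $P$. If $\Theta$ is finitely satisfiable in $P$, then some $u\in P$ satisfies all members of $\Theta$.
\end{lemma}

\begin{proof}
We may assume $\Theta\ne\emptyset$ and list it as $\theta_1,\theta_2,\dots$, with repetitions if it is finite. Let $\nu$ be a height function. Fix representatives in $\prod_i A_i$ of all parameters, and let $\theta^i_m$ be $\theta_m$ with each parameter replaced by its $i$-th coordinate. Put $L_0=I$ and, for $n\ge1$,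
\[
L_n=\Big\{i:\ \nu(i)\ge n\ \text{ and }\ A_i\models\exists x\bigwedge_{m\le n}\theta^i_m(x)\Big\}.
\]
Each $L_n$ is large, by finite satisfiability and {\L}o\'s's theorem, and the $L_n$ decrease. For $i\in I$ let $\mu(i)$ be the largest $n$ with $i\in L_n$; it exists because $i\notin L_n$ for $n>\nu(i)$. Choose $u_i\in A_i$ satisfying $\theta^i_1,\dots,\theta^i_{\mu(i)}$, with $u_i$ arbitrary if $\mu(i)=0$. For $i\in L_m$ we have $\mu(i)\ge m$, so $u_i$ satisfies $\theta^i_m$. Since $L_m$ is large, $u=[u_i]$ satisfies $\theta_m$ by {\L}o\'s's theorem.
\end{proof}

Such a $P$ cannot be countably infinite: the conditions $x\ne s$ for $s\in P$ would be countably many and finitely satisfiable, but no element satisfies them all.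

The formulas that govern homomorphisms are the following. A \emph{positive primitive} or \emph{pp formula} is a formula without constants of the form
\[
\varphi(\bar v)\;=\;\exists\bar z\ \bigwedge_{s\le r}w_s(\bar v,\bar z)=1,
\]
where the $w_s$ are group words; a variable in the list $\bar v$ need not actually occur. It says that a finite system of equations with coefficients $\bar v$ has a solution. Examples are $v_1v_2v_3^{-1}=1$, ``$v$ is an $n$-th power'' and ``$v_1$ is conjugate to $v_2$.'' We need three properties.
\begin{itemize}
\item[(P1)] There are countably many pp formulas.
\item[(P2)] A finite conjunction of pp formulas is equivalent to a pp formula (rename the bound variables apart and move the quantifiers to the front). Existential quantification, identification of free variables and addition of dummy free variables also lead from pp formulas to pp formulas.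
\item[(P3)] If $\alpha:G\to H$ is a homomorphism and $G\models\varphi(\bar a)$, then $H\models\varphi(\alpha(\bar a))$: apply $\alpha$ to the witnesses $\bar z$.
\end{itemize}

\section{The construction for the infinite cyclic group}\label{sec:cyclic}

All steps of the proof of Theorem~\ref{thm:key} are visible when $F$ is replaced by $\mathbb Z$, where they can be done by arithmetic. Let $\mathcal U,\mathcal U'$ be nonprincipal ultrafilters on $\omega$, and put $S=\mathbb Z^\omega/\mathcal U'$ and $P=\mathbb Z^\omega/\mathcal U$, written additively. We construct a homomorphism $\lambda:S\to P$ with $\lambda(1)=1$ by extending partial maps one element at a time.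

\emph{Which partial maps to allow.} A homomorphism on a subgroup of $S$ need not extend. The element $g=[k!]_k$ generates with $1$ a copy of $\mathbb Z^2$, since $a\cdot k!=b$ can hold for infinitely many $k$ only if $a=b=0$. The homomorphism that sends both $1$ and $g$ to $1$ does not extend to $S$, because $g\in2S$ and $1\notin 2P$. A partial map must respect equations whose solutions lie outside its domain. So we consider subgroups $\mathbb Z\subseteq X\subseteq S$ and homomorphisms $\lambda:X\to P$, equal to the identity on $\mathbb Z$, such that
\begin{equation}\label{eq:div}
h\in X\cap nS\ \Longrightarrow\ \lambda(h)\in nP\qquad(n\ge0).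
\end{equation}
The identity on $\mathbb Z$ qualifies, since $\mathbb Z\cap nS=n\mathbb Z$ by {\L}o\'s's theorem. Given such a pair and $g\in S\setminus X$, we look for $u\in P$ with
\begin{equation}\label{eq:step}
ag+h\in nS\ \Longrightarrow\ au+\lambda(h)\in nP\qquad(a\in\mathbb Z,\ n\ge0,\ h\in X).
\end{equation}
The case $n=0$ says that $ag+h\mapsto au+\lambda(h)$ is well defined on $X+\mathbb Zg$, and then \eqref{eq:step} is \eqref{eq:div} for the extension.

\emph{The first step: saturation.} Let $X=\mathbb Z$ and $g=[g_k]\notin\mathbb Z$. For $n=0$ there is nothing to meet: $ag+h=0$ with $a\ne0$ would make $g_k$ constant on a large set, and $a=0$ forces $h=0$. For $n\ge1$ let $r_n\in\{0,\dots,n-1\}$ be the residue of $g_k$ modulo $n$ on a $\mathcal U'$-large set. Then $ag+h\in nS$ if and only if $n\mid ar_n+h$, so it suffices to have $u-r_n\in nP$ for all $n$. If $n\mid m$, then $r_m\equiv r_n\pmod n$, because two large sets meet. Put $u_k=r_{k!}$. For $k\ge n$ we have $u_k\equiv r_n\pmod n$, and cofinite sets are $\mathcal U$-large, so $u=[u_k]$ works. An integer $u$ would not do in general: for $g_k=(4^{k+1}-1)/3$, the number $3u+1$ would be divisible by every power of $2$.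

\emph{A later step: reduction to countably many conditions.} Since $S$ is uncountable, the construction must pass through uncountable $X$, and then \eqref{eq:step} may consist of uncountably many conditions. Fix $a$ and $n$, and suppose that $ag+h$ and $ag+h'$ both lie in $nS$. Then $h-h'\in X\cap nS$, so $\lambda(h)-\lambda(h')\in nP$ by \eqref{eq:div}, and the conditions on $u$ given by $h$ and by $h'$ are equivalent. One $h$ for each pair $(a,n)$ suffices, and there are countably many pairs.

\emph{Finite satisfiability.} Finitely many conditions $(a_s,n_s,h_s)$, $s\le r$, ask for a solution in $P$ of the linear system $a_sx-n_sz_s=-\lambda(h_s)$. Let $M$ be its integer coefficient matrix, and choose $U,V$ invertible over $\mathbb Z$ with $UMV$ diagonal, with $d_s$ in row $s$. In any abelian group $A$, the system $M\bar x=\bar b$ is solvable if and only if $(U\bar b)_s\in d_sA$ for all $s$. The system with right side $-\bar h$ is solvable in $S$, with $x=g$, so $(U\bar h)_s\in X\cap d_sS$. By \eqref{eq:div}, $(U\lambda(\bar h))_s\in d_sP$, and the system is solvable in $P$. Lemma~\ref{lem:sat} now gives $u$. Condition \eqref{eq:div} passes to unions of chains, so Zorn's lemma yields $\lambda$ on all of $S$.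

For a nonabelian free group two things change. There is no diagonalization, so we replace divisibility by all pp formulas; finite satisfiability then follows from (P2). The reduction to one $h$ for each pair $(a,n)$ used the fact that the sets $\{u:au+q\in nP\}$ are empty or cosets of one subgroup, and this needs a substitute.

\section{Chains of Diophantine sets in free groups}\label{sec:chains}

Let $\varphi(x,\bar y)$ be a pp formula, with $x$ a single variable and $\bar y=(y_1,\dots,y_n)$, $n\ge1$. For a group $G$ and $\bar q\in G^n$ put $\varphi(G,\bar q)=\{p\in G:G\models\varphi(p,\bar q)\}$. We want every intersection of sets $\varphi(G,\bar q)$, for fixed $\varphi$, to be a finite subintersection. The obstruction is a long strictly decreasing sequence of finite intersections.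

\begin{definition}
A \emph{$\varphi$-chain of length $m$ in $G$} consists of tuples $\bar q_1,\dots,\bar q_m\in G^n$ and elements $p_2,\dots,p_m\in G$ such that
\[
G\models\varphi(p_j,\bar q_i)\quad(1\le i<j\le m),\qquad G\not\models\varphi(p_j,\bar q_j)\quad(2\le j\le m).
\]
\end{definition}

The conditions on $p_j$ say that it lies in $\bigcap_{i\le j-1}\varphi(G,\bar q_i)$ and not in $\bigcap_{i\le j}\varphi(G,\bar q_i)$. So, for given $\bar q_1,\dots,\bar q_m$, suitable $p_j$ exist exactly when the intersections $\bigcap_{i\le j}\varphi(G,\bar q_i)$, $j=1,\dots,m$, are strictly decreasing. For fixed $m$, the statement ``there is no $\varphi$-chain of length $m$'' is the sentence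
\begin{equation}\label{eq:nochain}
\neg\,\exists\bar y_1\cdots\exists\bar y_m\,\exists x_2\cdots\exists x_m\ \Big(\bigwedge_{i<j}\varphi(x_j,\bar y_i)\wedge\bigwedge_{j\ge2}\neg\varphi(x_j,\bar y_j)\Big).
\end{equation}

\begin{example}\label{ex:chains}
(a) In an abelian group $A$ the equations in $\varphi$ are linear, so $\varphi(A,\bar q)$ is empty or a coset of the subgroup $\varphi(A,\bar 0)$. There is no $\varphi$-chain of length $3$: the element $p_3$ would force $\varphi(A,\bar q_1)=\varphi(A,\bar q_2)$, while $p_2$ lies in the first set and not in the second.

(b) In any group, if $\varphi(x,y)$ says that $x$ is conjugate to $y$, the sets $\varphi(G,q)$ are again equal or disjoint, and there is no chain of length $3$.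

(c) Let $\varphi(x,y)$ be $xy=yx$, and let $G$ be the direct product of infinitely many copies of a nonabelian group. Taking $p_j,q_j$ to be noncommuting elements of the $j$-th factor gives $\varphi$-chains of every length. A bound on chains is thus a property of particular groups.
\end{example}

For free groups the bound is Sela's theorem.

\begin{theorem}[Sela \cite{SelaVIII}: Diophantine sets over a free group are equational]\label{thm:S}
Let $F_k$ be a nonabelian free group of finite rank and $D(p,q)=\exists x\;\Sigma(x,p,q)=1$ a Diophantine set over $F_k$, where $\Sigma$ is a finite system of equations and $p,q,x$ are tuples of variables. Then there is $N$ such that every sequence $q_1,\dots,q_m$ for which the sets $\bigcap_{i\le j}\{p:D(p,q_i)\}$, $j=1,\dots,m$, are strictly decreasing satisfies $m\le N$.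
\end{theorem}

We use it only for $k=2$, without coefficients, and with $p$ a single variable. In that case it says that for each pp formula $\varphi(x,\bar y)$ there is $N$ such that $F_2$ has no $\varphi$-chain of length $N+1$.

\begin{remark}
Equationality is sometimes formulated as follows: in no group elementarily equivalent to $F_k$ is there an infinite strictly decreasing sequence of such intersections. This gives the uniform bound. If $F_k$ had $\varphi$-chains of every finite length, the compactness theorem, applied to the sentences true in $F_k$ together with the chain conditions on new constants $(\bar q_i)_{i\ge1}$ and $(p_j)_{j\ge2}$, would produce a model with an infinite strictly decreasing sequence.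
\end{remark}

Two transfers remain. The bound must hold in free groups of infinite rank, whereas Theorem~\ref{thm:S} gives a number $N$ for each finite rank separately; and it must hold in the ultrapower $F^I/\mathcal D$, where the parameters $\bar q$ live. Both are possible because a uniform bound is the first-order sentence \eqref{eq:nochain}. The first transfer uses the solution of Tarski's problem.

\begin{theorem}[Sela \cite{SelaVI}; Kharlampovich--Myasnikov \cite{KM}]\label{thm:T}
For $2\le m\le n$, the inclusion of $F_m$ in $F_n$ as a free factor generated by part of a basis is elementary.
\end{theorem}

\begin{corollary}\label{cor:equiv}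
All nonabelian free groups, of any rank, are elementarily equivalent.
\end{corollary}

\begin{proof}
Let $F$ be nonabelian free with a fixed basis. It is the directed union of the subgroups generated by finite subsets of the basis of size at least $2$. The inclusions between these subgroups are elementary by Theorem~\ref{thm:T}, so each of them is an elementary subgroup of $F$ by Tarski's theorem. One of them is isomorphic to $F_2$, so $F$ satisfies the same sentences as $F_2$.
\end{proof}

\begin{lemma}\label{lem:finite}
Let $F$ be a nonabelian free group, $\mathcal D$ an ultrafilter on $I$, $P=F^I/\mathcal D$, and $\varphi(x,\bar y)$ a pp formula with $\bar y=(y_1,\dots,y_n)$. For every $Q\subseteq P^n$ there is a finite $Q^0\subseteq Q$ with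
\[
\bigcap_{\bar q\in Q^0}\varphi(P,\bar q)=\bigcap_{\bar q\in Q}\varphi(P,\bar q),
\]
where an intersection over the empty family means $P$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:S} there is $N$ such that $F_2$ satisfies \eqref{eq:nochain} with $m=N+1$. So does $F$, by Corollary~\ref{cor:equiv}, and so does $P$, because $F\preceq P$. Suppose that no finite $Q^0$ has the required property. Then $Q\ne\emptyset$, since otherwise $Q^0=\emptyset$ would do; pick $\bar q_1\in Q$. Given $\bar q_1,\dots,\bar q_j\in Q$, the intersection over $\{\bar q_1,\dots,\bar q_j\}$ is strictly larger than the intersection over $Q$, so there are $p_{j+1}\in\bigcap_{i\le j}\varphi(P,\bar q_i)$ and $\bar q_{j+1}\in Q$ with $p_{j+1}\notin\varphi(P,\bar q_{j+1})$. After $N$ such steps we have a $\varphi$-chain of length $N+1$ in $P$, a contradiction.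
\end{proof}

\section{Proof of Theorem~\ref{thm:key}}\label{sec:proof}

Write $S=F^J/\mathcal E$ and $P=F^I/\mathcal D$. By (P3), the restriction of the desired $\lambda$ to any subset of $S$ carries pp formulas that hold \emph{in $S$} to pp formulas that hold in $P$. We take this necessary condition as the invariant of the construction. A pair $(X,\lambda)$ is \emph{admissible} if $F\subseteq X\subseteq S$ and $\lambda:X\to P$ is a map with $\lambda|_F=\mathrm{id}_F$ such that
\begin{equation}\label{eq:pres}
S\models\psi(\bar h)\ \Longrightarrow\ P\models\psi(\lambda(\bar h))\qquad\text{for all pp $\psi(\bar v)$ and all tuples $\bar h$ in $X$.}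
\end{equation}
Here $X$ is only a subset, and $\lambda$ acts on tuples coordinatewise. Order admissible pairs by extension.

\emph{A maximal pair exists.} The pair $(F,\mathrm{id})$ is admissible: if $\bar h$ is in $F$ and $S\models\psi(\bar h)$, then $F\models\psi(\bar h)$ because $F\preceq S$, and $P\models\psi(\bar h)$ by (P3) for the inclusion $F\to P$. Each instance of \eqref{eq:pres} involves finitely many elements of $X$, so the union of a nonempty chain of admissible pairs is admissible. By Zorn's lemma there is a maximal admissible pair $(X,\lambda)$. If $X=S$ we are done: for $s,t\in S$, property \eqref{eq:pres} for the formula $v_1v_2v_3^{-1}=1$ and the tuple $(s,t,st)$ gives $\lambda(s)\lambda(t)=\lambda(st)$. So suppose that $g\in S\setminus X$. We find $u\in P$ such that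
\begin{equation}\label{eq:type}
S\models\varphi(g,\bar h)\ \Longrightarrow\ P\models\varphi(u,\lambda(\bar h))
\end{equation}
for all pp formulas $\varphi(x,\bar y)$ with $\bar y$ nonempty and all tuples $\bar h$ in $X$ of the length of $\bar y$.

\emph{Reduction to countably many conditions.} The conditions \eqref{eq:type} may be as numerous as the elements of $X$, too many for Lemma~\ref{lem:sat}. We group them by the formula. For each pp formula $\varphi(x,y_1,\dots,y_n)$, $n\ge1$, let
\[
Q_\varphi=\{\lambda(\bar h):\ \bar h\in X^n,\ S\models\varphi(g,\bar h)\}\subseteq P^n .
\]
Then \eqref{eq:type} says that $u\in\bigcap_{\bar q\in Q_\varphi}\varphi(P,\bar q)$ for every $\varphi$. By Lemma~\ref{lem:finite} choose a finite $Q^0_\varphi\subseteq Q_\varphi$ that gives the same intersection, and let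
\[
\Theta=\{\varphi(x,\bar q):\ \varphi\text{ pp},\ \bar q\in Q^0_\varphi\}.
\]
An element $u\in P$ satisfies \eqref{eq:type} if and only if it satisfies $\Theta$, and $\Theta$ is countable by (P1).

\emph{Finite satisfiability.} Take finitely many members of $\Theta$. They have the form $\varphi_s(x,\lambda(\bar h_s))$, $s\le r$, with $\bar h_s$ in $X$ and $S\models\varphi_s(g,\bar h_s)$. With disjoint tuples of variables $\bar y_1,\dots,\bar y_r$, the formula $\exists x\bigwedge_{s\le r}\varphi_s(x,\bar y_s)$ is equivalent to a pp formula by (P2). It holds in $S$ at $(\bar h_1,\dots,\bar h_r)$, with witness $g$. By \eqref{eq:pres} it holds in $P$ at $(\lambda(\bar h_1),\dots,\lambda(\bar h_r))$, and a witness satisfies the chosen members of $\Theta$.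

\emph{The extension.} By Lemma~\ref{lem:sat} some $u\in P$ satisfies $\Theta$, hence \eqref{eq:type}. Extend $\lambda$ to $\lambda'$ on $X\cup\{g\}$ by $\lambda'(g)=u$. Let $\psi(v_1,\dots,v_k)$ be pp and let $\bar t$ be a tuple in $X\cup\{g\}$ with $S\models\psi(\bar t)$. Replace every $v_l$ with $t_l=g$ by one new variable $x$, and let $\bar y$ list the remaining $v_l$ followed by one dummy variable. This gives a pp formula $\varphi(x,\bar y)$ by (P2). Let $\bar h$ list the remaining $t_l$ followed by $1\in F\subseteq X$. Then $S\models\varphi(g,\bar h)$, so $P\models\varphi(u,\lambda(\bar h))$ by \eqref{eq:type}, which is the statement $P\models\psi(\lambda'(\bar t))$. Thus $(X\cup\{g\},\lambda')$ is admissible, contrary to maximality. Hence $X=S$, and Theorem~\ref{thm:key} is proved. \qed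

\begin{remark}[The hypotheses]\label{rem:hyp}
(a) Of $\mathcal E$ we used only $F\preceq S$.

(b) Countable incompleteness of $\mathcal D$ enters through Lemma~\ref{lem:sat} alone. Without it the theorem fails: for $\mathcal D$ principal and $\mathcal E$ nonprincipal on $\omega$, the map $\lambda$ would be a surjection $F^\omega/\mathcal E\to F$, and composing with a surjection $F\to\mathbb Z$ contradicts Lemma~\ref{lem:Z}.

(c) The hypothesis on $F$ enters through Lemma~\ref{lem:finite} alone, that is, through a bound on the length of $\varphi$-chains in $F$ for each $\varphi$. By Example~\ref{ex:chains}(a), abelian groups have such bounds as well.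

(d) Lemma~\ref{lem:finite} is needed only when $X$ is uncountable, since otherwise \eqref{eq:type} is already a countable set of conditions. If the continuum hypothesis holds, $F$ is countable and $J=\omega$, then $|S|\le\aleph_1$, and adjoining the elements of $S\setminus F$ in order type at most $\omega_1$ keeps every $X$ countable. The theorems on free groups take the place of these cardinality assumptions.
\end{remark}

\section{Systems of equations and the role of countable incompleteness}\label{sec:equations}

If the class $\mathcal K_{\mathcal U}$ does not depend on $\mathcal U$, it should have a description that does not mention ultrafilters. The proof of Lemma~\ref{lem:Z} suggests one: the system $3y+1=2^kz_k$ $(k\ge1)$ has no solution in $\mathbb Z$, although each finite subsystem has one, with $y=(4^m-1)/3$ for large $m$.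

Let $F$ be a group and $V$ a set of variables. An \emph{equation with coefficients in $F$} is an expression $w=1$, where $w$ is a word in the variables, their inverses and elements of $F$. A \emph{system} $\Sigma$ is any set of such equations. For a homomorphism $f:F\to B$, the system $f(\Sigma)$ over $B$ arises by applying $f$ to the coefficients. If $G\supseteq F$ and $\rho:G\to B$ is a homomorphism extending $f$, then $\rho$ carries a solution of $\Sigma$ in $G$ to a solution of $f(\Sigma)$ in $B$.

\begin{theorem}\label{thm:char}
For a group $B$ the following are equivalent.
\begin{enumerate}
\item[(1)] $B\in\mathcal K_{\mathcal D}$ for some countably incomplete ultrafilter $\mathcal D$ on some set.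
\item[(2)] $B\in\mathcal K_{\mathcal E}$ for every ultrafilter $\mathcal E$ on every set.
\item[(3)] For every free group $F$, every homomorphism $f:F\to B$, and every system $\Sigma$ of group equations with coefficients in $F$, of any cardinality and in any set of variables: if every finite subsystem of $\Sigma$ is solvable in $F$, then $f(\Sigma)$ is solvable in $B$.
\end{enumerate}
Hence the class $\mathcal K$ of such groups, which equals $\mathcal K_{\mathcal U}$ for every nonprincipal $\mathcal U$ on $\omega$, is closed under homomorphic images and arbitrary direct products.
\end{theorem}

\begin{proof}
(1)$\Rightarrow$(2) is Theorem~\ref{thm:main}. For (2)$\Rightarrow$(1) take any nonprincipal ultrafilter on $\omega$. For such a $\mathcal U$, condition (1) gives $\mathcal K_{\mathcal U}\subseteq\mathcal K$ and condition (2) gives $\mathcal K\subseteq\mathcal K_{\mathcal U}$.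

(2)$\Rightarrow$(3). We choose an ultrafilter adapted to $\Sigma$. Let $J$ be the set of finite subsets of $\Sigma$. For $\sigma\in\Sigma$ put $J_\sigma=\{j\in J:\sigma\in j\}$. The point $\{\sigma_1,\dots,\sigma_r\}$ lies in $J_{\sigma_1}\cap\dots\cap J_{\sigma_r}$, so these sets have the finite intersection property, and some ultrafilter $\mathcal E$ on $J$ contains all of them. By (2) and Lemma~\ref{lem:lift} there is a homomorphism $\rho:F^J/\mathcal E\to B$ extending $f$. For each $j\in J$ choose an assignment $v\mapsto v_j\in F$ of all variables of $\Sigma$ that solves the finite system $j$, with arbitrary values for the variables that do not occur in $j$. Each $\sigma\in\Sigma$ holds in all coordinates $j\in J_\sigma$, so $v\mapsto[v_j]$ solves $\Sigma$ in $F^J/\mathcal E$. Applying $\rho$ gives a solution of $f(\Sigma)$ in $B$.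

(3)$\Rightarrow$(2). We apply (3) to the multiplication table of an ultrapower. Let $\mathcal E$ be an ultrafilter on $J$, let $f:F\to B$ be onto with $F$ free, and put $S=F^J/\mathcal E$. Let $\Sigma$ have variables $v_s$ $(s\in S)$ and equations $v_sv_t=v_{st}$ $(s,t\in S)$ and $v_a=a$ $(a\in F\subseteq S)$. The assignment $v_s\mapsto s$ solves $\Sigma$ in $S$. Solvability of a finite subsystem is expressed by a formula with parameters in $F$, so it passes from $S$ to $F$ because $F\preceq S$. By (3), $f(\Sigma)$ has a solution $v_s\mapsto b_s$ in $B$. The equations say that $s\mapsto b_s$ is a homomorphism $S\to B$ with $b_a=f(a)$ for $a\in F$. It is surjective, so $B\in\mathcal K_{\mathcal E}$.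

An image of an image of an ultraproduct is an image of that ultraproduct, so $\mathcal K$ is closed under homomorphic images. Let $B=\prod_t B_t$ with all $B_t\in\mathcal K$, and let $F,f,\Sigma$ be as in (3). For the components $f_t:F\to B_t$ of $f$, solve $f_t(\Sigma)$ in $B_t$; the assignment with these solutions as coordinates solves $f(\Sigma)$ in $B$. So $B$ satisfies (3).
\end{proof}

The equivalence of (2) and (3) used only {\L}o\'s's theorem and Lemma~\ref{lem:lift}; the theorems on free groups enter in (1)$\Rightarrow$(2). Condition (3) also recovers the compact case of Section~\ref{sec:intro}: the solution sets of the finite subsystems of $f(\Sigma)$ are closed and nonempty in the compact space $B^V$ and have the finite intersection property, so they have a common point.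

The last result shows exactly for which $\mathcal D$ the passage to a countably incomplete ultrafilter is possible.

\begin{proposition}\label{prop:sharp}
Let $\mathcal E$ be countably incomplete. Then $\mathcal K_{\mathcal D}\subseteq\mathcal K_{\mathcal E}$ if and only if $\mathcal D$ is countably incomplete, and in that case $\mathcal K_{\mathcal D}=\mathcal K_{\mathcal E}=\mathcal K$. If $\mathcal D$ is countably complete (for example principal), then $\mathcal K_{\mathcal E}\subsetneq\mathcal K_{\mathcal D}$, and $\mathbb Z\in\mathcal K_{\mathcal D}\setminus\mathcal K_{\mathcal E}$.
\end{proposition}

\begin{proof}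
If $\mathcal D$ is countably incomplete, conditions (1) and (2) of Theorem~\ref{thm:char} give $\mathcal K_{\mathcal D}=\mathcal K=\mathcal K_{\mathcal E}$.

Let $\mathcal D$ on $I$ be countably complete. Theorem~\ref{thm:main}, with the roles of the two ultrafilters exchanged, gives $\mathcal K_{\mathcal E}\subseteq\mathcal K_{\mathcal D}$. The ultrafilter $\mathcal D$ is closed under countable intersections: if $L_1,L_2,\dots$ were large and $L=\bigcap_m L_m$ were not, then $K_0=I$ and $K_n=(L_1\cap\dots\cap L_n)\setminus L$ would be large, decreasing and with empty intersection. Now take any map $I\to\mathbb Z$. If none of its countably many fibers were large, their complements would be large with empty intersection. So every such map is constant on a large set, the diagonal map $\mathbb Z\to\mathbb Z^I/\mathcal D$ is onto, and $\mathbb Z\in\mathcal K_{\mathcal D}$. By Lemma~\ref{lem:Z}, $\mathbb Z\notin\mathcal K_{\mathcal E}$. Therefore $\mathcal K_{\mathcal E}\subsetneq\mathcal K_{\mathcal D}$ and $\mathcal K_{\mathcal D}\not\subseteq\mathcal K_{\mathcal E}$.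
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bergman}
George M. Bergman, \emph{Homomorphisms on infinite direct products of groups, rings and monoids}, arXiv:1406.1932 (2014).

\bibitem{KM}
Kharlampovich and Myasnikov, \emph{Elementary theory of free non-abelian groups}, J. Algebra (2006).

\bibitem{SelaVI}
Z. Sela, \emph{Diophantine geometry over groups VI}, GAFA (2006).

\bibitem{SelaVIII}
Z. Sela, \emph{Diophantine geometry over groups VIII: Stability}, Ann. of Math. 177 (2013).

\end{thebibliography}
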